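# Vanishing bounded volume class without a bounded primitive of the volume form

## 1. Two theorems on primitives of the volume form

**Theorem A.** For every $n\ge 3$ there is an $n$-dimensional Riemannian manifold $M$, orientable, complete, connected, without boundary, of infinite volume and with sectional curvature $K\le-\kappa<0$ for some constant $\kappa$, such that the bounded volume class $[\hat\omega]\in H^n_b(M,\mathbb R)$ is zero, but the Cheeger constant $h(M)$ is $0$ and the volume form $\omega$ has no bounded primitive. Moreover there is a constant $\Lambda_n$ such that for every nondecreasing unbounded function $b:[0,\infty)\to[\Lambda_n,\infty)$ the manifold $M$ can be chosen with $K_x\ge -b(d(o,x))$ at all $x\in M$, for some point $o\in M$.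

**Theorem B.** Let $M$ be a complete, orientable, connected Riemannian manifold with $-b^2\le K\le-\kappa<0$ for constants $b,\kappa$ (nothing is assumed about the injectivity radius). If $[\hat\omega]=0$, then $\omega$ has a bounded primitive.

Let us unpack this. All manifolds are Riemannian, orientable, complete, connected and without boundary unless stated otherwise; $n\ge3$ is the dimension and $k:=n-1\ge 2$. The universal cover of $M$ is $\widetilde M$, the deck group is $\Gamma=\pi_1(M)$, and a tilde on a form denotes its lift. Since $K\le-\kappa<0$, $\widetilde M$ is a Hadamard manifold: any two points are joined by a unique geodesic, which depends smoothly on its endpoints. $K_x\ge -b$ means that all sectional curvatures at $x$ are $\ge -b$.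

**Definition (straightening).** An ordered tuple $(x_0,\dots,x_j)$ of points of $\widetilde M$ spans a straight simplex: cone the straight simplex on $x_0,\dots,x_{j-1}$ to $x_j$ along geodesics. A singular simplex $\sigma$ in $M$ is straightened by lifting it to $\widetilde M$, taking the straight simplex on the lifted vertices, and projecting back; the result is $\mathrm{str}(\sigma)$.

For $j=1$ this replaces a path by the geodesic homotopic to it rel endpoints; for $j=2$ one gets a geodesic segment joined to a third vertex by geodesics.

**Definition (bounded volume class).** Put $\hat\omega(\sigma)=\int_{\mathrm{str}(\sigma)}\omega$ for singular $n$-simplices $\sigma$. This is a cocycle, and it is bounded (Section 2). Its class $[\hat\omega]$ in bounded cohomology, the cohomology of the complex of bounded real singular cochains, is the bounded volume class. So $[\hat\omega]=0$ means that $\hat\omega=\delta\phi$ for a bounded singular $(n-1)$-cochain $\phi$.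

**Definition (bounded form).** A $j$-form $\alpha$ is bounded if $|\alpha_x(e_1,\dots,e_j)|$ is bounded over all $x$ and all orthonormal $j$-frames at $x$. A bounded primitive of $\omega$ is a bounded $(n-1)$-form $\alpha$ with $d\alpha=\omega$.

**Definition (Cheeger constant).** $h(M)=\inf_\Omega \mathrm{vol}_{n-1}(\partial\Omega)/\mathrm{vol}_n(\Omega)$ over relatively compact domains $\Omega$ with smooth boundary.

If $M$ has infinite volume, it is not compact, so $H^n(M;\mathbb R)=0$ and $\omega=d\alpha$ for some $\alpha$; then $\sigma\mapsto\int_{\mathrm{str}(\sigma)}\alpha$ is a cochain primitive of $\hat\omega$. So primitives of both kinds exist, and the only issue is boundedness. In plain words: a bounded cochain primitive assigns a bounded number to every $(n-1)$-simplex, while a bounded primitive form is a bounded density. Can the numbers always be turned into a density?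

The question is posed in Ervin Hadziosmanovic, "Bounded volume class and Cheeger isoperimetric constant for negatively curved manifolds", arXiv:2507.20247 (2025), for all $M$ with $n\ge3$, $K\le-\kappa<0$ and infinite volume: does $[\hat\omega]=0$ imply that $\omega$ has a bounded primitive? Two facts are known. A bounded primitive implies $[\hat\omega]=0$ and $h(M)>0$; we prove this as Proposition 4. And the implication asked for holds if $M$ has bounded geometry or is locally symmetric of real rank one; we shall not use this. Theorem A says that the answer is no in every dimension $n\ge3$. Theorem B says that a failure forces the curvature to be unbounded below, and the last sentence of Theorem A says that it may then tend to $-\infty$ as slowly as one likes.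

## 2. Straight simplices, cones, and the implication from forms to cochains

**Cube coordinates.** In a Hadamard manifold put $\mathrm{str}(x_0)=x_0$ and let $\mathrm{str}(x_0,\dots,x_j):[0,1]^j\to\widetilde M$ send $(\lambda_1,\dots,\lambda_j)$ to the point with parameter $\lambda_j$ on the geodesic $[0,1]\to\widetilde M$ from $\mathrm{str}(x_0,\dots,x_{j-1})(\lambda_1,\dots,\lambda_{j-1})$ to $x_j$. This is smooth in $(\lambda,x_0,\dots,x_j)$. It is the straight simplex written in the iterated cone coordinates $\theta:[0,1]^j\to\Delta^j$, $(\lambda',\lambda_j)\mapsto(1-\lambda_j)\theta(\lambda')+\lambda_je_j$, which preserve orientation.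

**Currents.** A $j$-current $T$ here always has compact support, and $T$ and $\partial T$ have finite mass: $T(\varphi)=\int\langle\varphi,\vec T\rangle\,d\|T\|$ for a finite measure $\|T\|$ and a field of $j$-vectors with $|\vec T|=1$ (Euclidean norm induced by the metric), $\partial T(\varphi)=T(d\varphi)$, and $\mathbf M(T)=\int d\|T\|$. Cycles are currents with $\partial T=0$. Push-forward is $h_\#T(\varphi)=T(h^*\varphi)$; it commutes with $\partial$, and $\mathbf M(h_\#T)\le\int|h_*\vec T|\,d\|T\|$. The product satisfies
$$\partial([0,1]\times Z)=\delta_1\times Z-\delta_0\times Z-[0,1]\times\partial Z .$$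
Example: a geodesic segment $[p,q]$ is a 1-current of mass $d(p,q)$ with $\partial[p,q]=q-p$ (point masses), and $[q,p]=-[p,q]$. A straight simplex is the current obtained by pushing forward $[0,1]^j$.

**Lemma 1.** As currents, $\partial\,\mathrm{str}(\tau)=\mathrm{str}(\partial\tau)$ for every tuple $\tau$. More precisely, in $\partial[0,1]^j$ the face $\{\lambda_i=0\}$ has sign $(-1)^i$ and carries $\mathrm{str}(\dots,\hat x_i,\dots)$; the face $\{\lambda_1=1\}$ has sign $+$ and carries $\mathrm{str}(x_1,\dots,x_j)$; on $\{\lambda_i=1\}$ with $i\ge2$ the map does not depend on $\lambda_1,\dots,\lambda_{i-1}$.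

*Proof.* The signs are those of the boundary of a cube. If $\lambda_i=0$, the $i$-th coning has not moved, so $x_i$ plays no role. If $\lambda_i=1$, the point reached after the $i$-th coning is $x_i$, whatever $\lambda_1,\dots,\lambda_{i-1}$ are; for $i=1$ the rest is $\mathrm{str}(x_1,\dots,x_j)$, and for $i\ge 2$ the face is degenerate and contributes $0$ as a current. $\square$

Since $d\tilde\omega=0$ for reasons of degree, $\hat\omega$ is a cocycle. If one prefers the first vertex as apex, one gets the cocycle $R\hat\omega$, where $(R\phi)(x_0,\dots,x_j)=(-1)^{j(j+1)/2}\phi(x_j,\dots,x_0)$. We have $\delta R=R\delta$, because $\frac{(j+1)(j+2)}2-\frac{j(j+1)}2=j+1$, so that $(R\delta\phi)(x_0,\dots,x_{j+1})$ contains the term omitting $x_i$ with sign $(-1)^{j(j+1)/2}(-1)^{j+1}(-1)^{j+1-i}=(-1)^{j(j+1)/2}(-1)^i$. Also $R$ preserves boundedness. So the convention does not matter.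

The next two lemmas say that in negative curvature coning costs no more than a constant times the mass of the base, and that triangles have bounded area.

**Lemma 2 (cones).** Let $X$ be a Hadamard manifold with $K\le-\kappa<0$, $w\in X$, $h(\lambda,x)=\exp_w(\lambda\exp_w^{-1}x)$, and $Z$ a $j$-current with $j\ge1$. Put $\mathrm{Cone}_w(Z)=h_\#([0,1]\times Z)$. Then
$$\mathbf M(\mathrm{Cone}_w(Z))\le\kappa^{-1/2}\,\mathbf M(Z),\qquad \partial\,\mathrm{Cone}_w(Z)=Z-\mathrm{Cone}_w(\partial Z).$$
In particular a cycle $Z$ is the boundary of $\mathrm{Cone}_w(Z)$. For a curve $a$ from $p$ to $p'$, $\partial\,\mathrm{Cone}_w(a)=a+[p',w]+[w,p]$.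

*Proof.* The boundary formula is the product formula: $h(1,\cdot)=\mathrm{id}$, and the constant map $h(0,\cdot)$ pushes $j$-currents with $j\ge1$ to $0$. For a curve, $\mathrm{Cone}_w(p'-p)=[w,p']-[w,p]$.

For the mass, let $x$ have distance $R>0$ from $w$ and let $\gamma$ be the unit speed geodesic from $w$ to $x$. Then $\partial_\lambda h=R\dot\gamma(\lambda R)$. The differential $D_xh_\lambda$ maps radial vectors to radial vectors. It maps a vector orthogonal to $\dot\gamma$ to the value at $\lambda R$ of the Jacobi field vanishing at $w$ with that value at $R$; this is orthogonal to $\dot\gamma$, and by Rauch it is shorter by a factor at most $\mu=\sinh(\sqrt\kappa\lambda R)/\sinh(\sqrt\kappa R)\le1$. Wedging with $\dot\gamma$ kills radial parts, so a $j$-vector $\xi$ at $x$ gives $|h_*(\partial_\lambda\wedge\xi)|\le R\mu^j|\xi|\le R\mu|\xi|$. Here $j\ge1$ is used. Finally $\int_0^1R\mu\,d\lambda=\kappa^{-1/2}\tanh(\sqrt\kappa R/2)\le\kappa^{-1/2}$. At $R=0$ the density is $0$. $\square$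

**Lemma 3 (triangles and simplices).** In a Hadamard manifold with $K\le-\kappa<0$ every straight triangle has area $\le\pi/\kappa$, and every straight $j$-simplex with $2\le j\le n$ has mass bounded by a constant depending only on $\kappa,n$. If the vertices of a triangle are not on one geodesic, then, with cone vertex $v$ and opposite side $e$, the triangle is $T(\varrho,u)=\exp_v(\varrho\,\xi(u))$, $0\le\varrho\le R(u)=d(v,e(u))$, with $\xi(u)$ the unit direction of $e(u)$ at $v$, and $T$ is an immersion for $\varrho>0$.

*Proof.* Collinear vertices give mass $0$. Otherwise $v\notin e$, and $\xi'(u)\ne0$: if $\xi'(u)=0$, then $e'(u)$ is radial and everything is on one geodesic. For fixed $u$, $\partial_uT$ is a Jacobi field along a radial geodesic, orthogonal to $\partial_\varrho T$, vanishing at $v$ with derivative $\xi'(u)\ne0$; in nonpositive curvature it has no further zero. So $T$ is an immersion off $v$ with induced metric $d\varrho^2+G^2du^2$, where $G=|\partial_uT|$, $G_{\varrho\varrho}\ge\kappa G$ and $G_\varrho(0,u)=|\xi'(u)|\ge0$.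

The side $e$ is a geodesic of the ambient space lying on the surface, hence a geodesic of the induced metric. Let $\beta\in(0,\pi)$ be its angle with $\partial_\varrho$. Along $e$ with arclength $\ell$ we have $\varrho'=\cos\beta$ and $u'=\sin\beta/G$, and the geodesic equation $\varrho''=GG_\varrho u'^2$ reads $-\sin\beta\,\beta'=G_\varrho\sin^2\!\beta/G$. So $\beta_u=-G_\varrho(R(u),u)$, and
$$\mathrm{Area}=\iint G\,d\varrho\,du\le\frac1\kappa\iint G_{\varrho\varrho}\,d\varrho\,du\le\frac1\kappa\int G_\varrho(R(u),u)\,du\le\frac\pi\kappa .$$
A straight $j$-simplex is, up to sign, the cone of a straight $(j-1)$-simplex from its last vertex, so Lemma 2 and induction give the rest. $\square$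

In particular $\hat\omega$ is bounded.

**Proposition 4.** If $\omega=d\alpha$ with $\alpha$ bounded, then $[\hat\omega]=0$ and $h(M)>0$.

*Proof.* Put $\phi(\sigma)=\int_{\mathrm{str}(\sigma)}\alpha$ on $(n-1)$-simplices. It is bounded by $\sup|\alpha|$ times the maximal mass of straight $k$-simplices; this uses Lemma 3 and $k\ge2$. By Stokes and Lemma 1, $\delta\phi=\hat\omega$. Also $\mathrm{vol}(\Omega)=\int_{\partial\Omega}\alpha\le\sup|\alpha|\,\mathrm{vol}_k(\partial\Omega)$. $\square$

**Example (hyperbolic space).** In polar coordinates on $\mathbb H^n$, $\omega=\sinh^k\!\rho\,d\rho\wedge d\sigma$ with $d\sigma$ the volume form of the unit sphere. Let $\alpha=\big(\int_0^\rho\sinh^k\big)d\sigma$. It is smooth at the origin, since $\int_0^\rho\sinh^k$ is $\rho^n$ times a smooth even function and $\rho^nd\sigma$ is a polynomial form. Since $(\sinh^k)'=k\sinh^{k-1}\cosh\ge k\sinh^k$, we get $|\alpha|=\sinh^{-k}\!\rho\int_0^\rho\sinh^k\le\frac1k$. So $[\hat\omega]=0$ and $h(\mathbb H^n)\ge n-1$, by Proposition 4 and its proof.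

## 3. Smoothing a bounded cochain when the curvature is bounded below

The sensible first approach to the question is to average the bounded cochain $\phi$ against a partition of unity. It proves Theorem B, and its failure in general is instructive. Assume $-b^2\le K\le-\kappa<0$ and $\hat\omega=\delta\phi_0$ with $\phi_0$ bounded.

**Step 1: replace simplices by tuples.** Let $\phi(x_0,\dots,x_{n-1})$ be the value of $\phi_0$ on the projection of the straight simplex on this tuple of $\widetilde M$. Let $c(x_0,\dots,x_n)=\int_{\mathrm{str}(x_0,\dots,x_n)}\tilde\omega$. The faces of a straight simplex are straight, also as parametrized simplices (in the coordinates $\theta$, the face $\{\lambda_i=0\}$ or $\{\lambda_1=1\}$ is the corresponding face of $\Delta^j$). So $\delta\phi=c$ on tuples, and $\phi$ is bounded and $\Gamma$-invariant. By Lemma 1, $\delta c=0$.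

**Step 2: build an equivariant partition of unity with bounded derivative.** Choose a locally finite countable cover of $M$ by relatively compact, evenly covered embedded balls $U_i$ of radius $\le\frac12$ whose lifts are balls of diameter $\le1$. The nonempty sets among $U_i\setminus\bigcup_{l<i}U_l$ are Borel and partition $M$. Choose lifts $\tilde A_i$ of them inside lifts of the $U_i$, and points $a_i\in\tilde A_i$. Let $\mathcal Z=\bigcup_i\Gamma a_i$ and $\zeta:\widetilde M\to\mathcal Z$, $\zeta(\gamma\tilde A_i)=\gamma a_i$. Then $\zeta$ is equivariant, $d(y,\zeta(y))\le1$, and $\zeta$ takes finitely many values on a compact set: its projection meets finitely many $U_i$, and finitely many translates of each lift meet the compact set.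

Let $0\le\chi\le1$ be smooth on $[0,\infty)$ with $\chi=1$ on $[0,\frac14]$ and support in $[0,1)$, and put
$$p(x,y)=\frac{\chi(d(x,y)^2)}{V(x)},\quad V(x)=\int\chi(d(x,y)^2)\,dy,\quad P_z(x)=\int_{\zeta^{-1}(z)}p(x,y)\,dy\quad(z\in\mathcal Z).$$
The $P_z\ge0$ are smooth, the sum $\sum_zP_z=1$ is locally finite, $P_{\gamma z}(\gamma x)=P_z(x)$, and $P_z(x)\neq0$ forces $d(x,z)\le2$. Moreover
$$\sum_z|dP_z|\le\int|d_xp(x,y)|\,dy\le C\,\frac{\mathrm{vol}\,B(x,1)}{\mathrm{vol}\,B(x,\frac12)}\le C(n,b). \tag{1}$$
Indeed $|d_x\chi(d^2)|\le 2\sup|\chi'|$ on $B(x,1)$, so both $\int|d_x\chi(d^2)|dy$ and $|dV|$ are $\le C\,\mathrm{vol}B(x,1)$, while $V\ge\mathrm{vol}B(x,\frac12)$. The last inequality in (1) is Bishop–Gromov in $\widetilde M$.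

**Step 3: turn functions of points into forms.** For a $\Gamma$-invariant family $A(x;z_0,\dots,z_q)$ of smooth $p$-forms in $x$, $z_i\in\mathcal Z$, put
$$E(A)=\sum_{z_0,\dots,z_q}A(\cdot\,;z_0,\dots,z_q)\wedge P_{z_0}\,dP_{z_1}\wedge\dots\wedge dP_{z_q}.$$
This is a smooth $\Gamma$-invariant $(p+q)$-form. By (1) it is bounded if $A(x;z_0,\dots,z_q)$ is bounded as long as all $d(z_i,x)\le2$. Let $\delta$ be the coboundary in the $z$-variables. In $E(\delta A)$ the terms omitting $z_i$ with $i\ge1$ vanish since $\sum_zdP_z=0$; the term omitting $z_0$ gives, since $\sum_zP_z=1$, $E(\delta A)=\sum A(\cdot\,;z_1,\dots,z_{q+1})\wedge dP_{z_1}\wedge\dots\wedge dP_{z_{q+1}}$. Therefore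
$$dE(A)=E(d_xA)+(-1)^pE(\delta A). \tag{2}$$
Applied to $\phi$ (a family of constants, $p=0$), (2) gives $dE(\phi)=E(\delta\phi)=E(c)$, and $E(\phi)$ is bounded. So we are done if $\tilde\omega-E(c)=d\beta$ with $\beta$ bounded and $\Gamma$-invariant. The remaining steps produce $\beta$.

**Step 4: define forms that interpolate between $\tilde\omega$ and $c$, and bound them.** For $0\le q\le n-1$ let $F(\lambda,x)=\mathrm{str}(z_0,\dots,z_q,x)(\lambda)$, $\lambda\in[0,1]^{q+1}$. Let $\Psi_q(x;z_0,\dots,z_q)$ be the smooth $(n-1-q)$-form in $x$ obtained by integrating $F^*\tilde\omega$ over $[0,1]^{q+1}$, normalized by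
$$\int_Y\Psi_q=\int_{[0,1]^{q+1}\times Y}F^*\tilde\omega$$
for compact oriented $Y$ of dimension $n-1-q$. For example, in $\mathbb H^n$ the form $\Psi_0(\cdot\,;z)$ is the form $\alpha$ of the example above in polar coordinates about $z$: there $F^*\tilde\omega=\sinh^k(\lambda\rho)(\rho\,d\lambda+\lambda\,d\rho)\wedge d\sigma$, and $\int_0^1\rho\sinh^k(\lambda\rho)\,d\lambda=\int_0^\rho\sinh^k$.

Bound: $D_xF$ is given by Jacobi fields, along the geodesic from $\mathrm{str}(z_0,\dots,z_q)(\lambda_1,\dots,\lambda_q)$ to $x$, that vanish at the starting point. Their norm is convex along the geodesic, so $|D_xF|\le1$. Hence $|\Psi_q(e_1,\dots)|\le\mathrm{vol}_{q+1}(\mathrm{str}(z_0,\dots,z_q,x))$ on orthonormal frames, where volume is counted with multiplicity. If all $d(z_i,x)\le2$, everything lies in the convex ball $\bar B(x,2)$. There each of the $q+1$ conings multiplies volume by at most the maximal length $4$, again because Jacobi fields vanishing at the cone vertex are largest at the base. So $|\Psi_q|\le4^{q+1}$.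

**Step 5: compute $d_x\Psi_q$.** Let $Y$ be compact oriented of dimension $n-q$. We have $F^*d\tilde\omega=0$ and $\partial([0,1]^{q+1}\times Y)=\partial[0,1]^{q+1}\times Y+(-1)^{q+1}[0,1]^{q+1}\times\partial Y$, so by Stokes
$$\int_Yd\Psi_q=\int_{[0,1]^{q+1}\times\partial Y}F^*\tilde\omega=(-1)^q\int_{\partial[0,1]^{q+1}\times Y}F^*\tilde\omega .$$
Use Lemma 1 for the tuple $(z_0,\dots,z_q,x)$. Faces $\{\lambda_i=1\}$, $i\ge2$, contribute $0$ because $F$ does not depend on $\lambda_1$ there. On $\{\lambda_{q+1}=0\}$, $F=\mathrm{str}(z_0,\dots,z_q)$ does not depend on $x$ and has rank $\le q<n$, so it contributes $0$. If $q\ge1$, the other faces give $\sum_{i=0}^q(-1)^i\int_Y\Psi_{q-1}(\cdot\,;\dots,\hat z_i,\dots)$. If $q=0$, the face $\lambda_1=1$ gives $\int_Y\tilde\omega$. With the conventions $\Psi_{-1}=\tilde\omega$ and $(\delta\Psi_{-1})(x;z_0)=\tilde\omega(x)$ this reads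
$$d_x\Psi_q=(-1)^q\,\delta\Psi_{q-1}\qquad(0\le q\le n-1). \tag{3}$$
At the other end $\Psi_{n-1}(x;z_0,\dots,z_{n-1})=c(z_0,\dots,z_{n-1},x)$, and $\delta c(z_0,\dots,z_n,x)=0$ says
$$\delta\Psi_{n-1}=(-1)^nc(z_0,\dots,z_n). \tag{4}$$

**Step 6: telescope.** Put $e_q=E(\delta\Psi_q)$, $-1\le q\le n-1$, and $\epsilon=(-1)^n$. Then $e_{-1}=\sum_zP_z\tilde\omega=\tilde\omega$ and $e_{n-1}=\epsilon E(c)$ by (4). By (2) with $p=n-1-q$ and (3), $dE(\Psi_q)=(-1)^qe_{q-1}+(-1)^{n-1-q}e_q$, that is,
$$(-1)^q\,dE(\Psi_q)=e_{q-1}-\epsilon\,e_q .$$
Multiply by $\epsilon^q$ and sum over $0\le q\le n-1$. The form $\beta=\sum_{q=0}^{n-1}(-1)^q\epsilon^qE(\Psi_q)$ is $\Gamma$-invariant, bounded by Steps 3 and 4, and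
$$d\beta=e_{-1}-\epsilon^ne_{n-1}=\tilde\omega-\epsilon^{n}\epsilon E(c)=\tilde\omega-E(c),$$
since $\epsilon^n=\epsilon$. Hence $\tilde\omega=d(\beta+E(\phi))$, and $\beta+E(\phi)$ descends to a bounded primitive of $\omega$. This proves Theorem B. $\blacksquare$

The lower curvature bound entered exactly once, in the last inequality of (1). In the space of constant curvature $-b^2$ the ratio in (1) is $\int_0^b\sinh^k\big/\int_0^{b/2}\sinh^k$. It tends to $\infty$ with $b$, since the numerator is $\ge\sinh^k(b-1)$ and the denominator is $\le\frac b2\sinh^k\frac b2$. Cutting off at radius about $1/b$ instead keeps the ratio bounded, but then the derivative of the cutoff is of size $b$. So this method stops when the curvature is unbounded below, and that is where we look for a counterexample.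

## 4. A tree of hyperbolic pieces joined by thin necks

By Stokes, $\omega$ has no bounded primitive if there are domains of volume bounded below whose boundaries have area tending to $0$. A hyperbolic hypersurface rescaled by $\varepsilon$ has area of order $\varepsilon^k$ and curvature $-\varepsilon^{-2}$, so thin necks are natural. One thin neck does no harm: on $\Sigma\times[-L,L]$ with metric $dt^2+f(t)^2g_\Sigma$, $f>0$ even and convex, the form $\big(\int_0^tf^k\big)\pi^*dA$ is a primitive of the volume form $f^k\,dt\wedge\pi^*dA$ and has norm $f(t)^{-k}\big|\int_0^tf^k\big|\le|t|$, however small $f(0)$ is. The harm comes from flux that is forced through the neck. So we take pieces of fixed size all of whose exits are thin, and we let the pieces branch, so that the flux through each exit can stay bounded.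

**Lemma 5.** For every $n\ge3$ there is a compact connected oriented hyperbolic $n$-manifold $N$ with totally geodesic boundary having $m\ge3$ components.

*Proof.* By Millson (Ann. of Math. 104 (1976)) there is a closed hyperbolic $n$-manifold containing an embedded closed totally geodesic hypersurface. Pass to the orientation cover if necessary, cut along the hypersurface and take a component: this is a compact connected orientable hyperbolic $N_1$ with nonempty totally geodesic boundary. Let $\Sigma$ be a boundary component and $A=\pi_1(N_1)$. The universal cover of $N_1$ is a closed convex set $\widetilde N_1\subset\mathbb H^n$ bounded by disjoint hyperplanes; let $P$ be one over $\Sigma$, with stabilizer $B=\pi_1(\Sigma)\le A$.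

**Step 1: $[A:B]=\infty$.** Otherwise $B$ acts cocompactly on $\widetilde N_1$, so $\widetilde N_1$ lies in a bounded neighbourhood of $P$. But $\widetilde N_1$ is a half-space bounded by $P$ or contains another boundary hyperplane $P'\ne P$. In both cases it contains points converging to an ideal point outside $\partial_\infty P$, and these are arbitrarily far from $P$.

**Step 2: separate $B$ from any $a\in A\setminus B$ by a finite-index subgroup.** Let $D$ be the double of $N_1$ along $\Sigma$, a compact hyperbolic manifold with (possibly empty) geodesic boundary. Its group $\pi_1(D)=A*_BA$ is a finitely generated subgroup of $\mathrm{Isom}(\mathbb H^n)$, hence linear, hence residually finite (Malcev). Let $\iota$ be the swap of the two factors; it fixes $B$. As $a\notin B$, the normal form in the amalgam shows $a\,\iota(a)^{-1}\ne1$. Take a finite quotient $q$ of $\pi_1(D)$ with $q(a\,\iota(a)^{-1})\ne1$. Under $A\ni x\mapsto(q(x),q(\iota x))$, $B$ goes to the diagonal and $a$ does not. The preimage of the diagonal is a finite-index subgroup containing $B$ but not $a$.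

**Step 3: find a finite cover with at least three boundary components.** Some finite-index $A_1\supseteq B$ has $[A:A_1]\ge3$. Otherwise choose a finite-index $A_1\supseteq B$ of maximal index. For each finite-index $A'\supseteq B$ the group $A'\cap A_1$ also contains $B$ and has finite index, so by maximality $A'\cap A_1=A_1$, that is, $A_1\subseteq A'$. By Step 2 the intersection of all $A'$ is $B$, so $A_1\subseteq B$, contradicting Step 1. Now let $A_2$ be the normal core of $A_1$. In the finite normal cover of $N_1$ with group $A_2$ the number of components over $\Sigma$ is $[A:A_2B]\ge[A:A_1]\ge3$. $\square$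

Fix $N$ and orient it. Let $\Sigma_1,\dots,\Sigma_m$ be the components of $\partial N$ with their hyperbolic metrics $g_j$. Fix $r\in(0,1]$ and $r'>r$ such that the closed $r'$-neighbourhood of $\partial N$ is a disjoint union of collars $\Sigma_j\times[0,r']$ with metric $d\rho^2+\cosh^2\!\rho\,g_j$.

The collar function $\cosh\rho$ solves $y''=y$ and never goes below $1$. But we only need $y''\ge\kappa_0y$ with a small $\kappa_0>0$, and with that freedom the function can be brought down to any small value within a fixed distance.

**Lemma 6.** There are $L>r$, $\kappa_0,\varepsilon_0\in(0,1)$, $C_0\ge1$ and, for $0<\varepsilon\le\varepsilon_0$, smooth even functions $f_\varepsilon:[-L,L]\to(0,\infty)$ with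

* (a) $f_\varepsilon(t)=\cosh(|t|-L+r)$ for $L-\frac r2\le|t|\le L$;
* (b) $f_\varepsilon''\ge\kappa_0f_\varepsilon$ and $f_\varepsilon\le\cosh r$;
* (c) $\varepsilon/C_0\le f_\varepsilon(0)=\min f_\varepsilon\le\varepsilon$;
* (d) $f_\varepsilon\le f_{\varepsilon_0}$;
* (e) $|f_\varepsilon'|+|f_\varepsilon''|\le C_0$.

*Proof.* Let $\sqrt{\kappa_0}=\frac12\tanh(r/4)$. Put $u(\rho)=\cosh\rho$ for $\rho\ge\frac r4$ and
$$u(\tfrac r4-x)=\cosh(\tfrac r4)\big[\cosh(\sqrt{\kappa_0}x)-2\sinh(\sqrt{\kappa_0}x)\big]\qquad(x\ge0).$$
At $\rho=\frac r4$ both expressions have value $\cosh\frac r4$ and $\rho$-derivative $\sinh\frac r4$. So $u$ is $C^1$ and piecewise $C^2$ with $u''\ge\kappa_0u$. Also $u<0$ for $x>x_0$, where $\tanh(\sqrt{\kappa_0}x_0)=\frac12$. Let $L=x_0+1+\frac{3r}4>r$, so that $u(|t|-L+r)<0$ for $|t|<1$. Let $\varepsilon_0=1/(2\cosh(L+1))$ and for $|t|\le L+1$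
$$F(t)=\max\{\varepsilon\cosh(\sqrt{\kappa_0}t),\,u(|t|-L+r)\}.$$
The first function is $\le\frac12$. So $F=u(|t|-L+r)$ where $|t|-L+r\ge\frac r4$. Where $|t|-L+r\le\frac r4$, the two functions differ, for each sign of $t$, by a nonzero solution of $y''=\kappa_0y$, which has at most one zero; and near $t=0$ only the first function matters. So $F$ is piecewise $C^2$ with $F''\ge\kappa_0F$ on the pieces. Its derivative jumps only upwards, since $F$ is a maximum of $C^1$ functions near each crossing. Hence $F''\ge\kappa_0F$ as distributions.

Let $\eta\ge0$ be an even mollifier with $\int\eta=1$ supported in $[-\frac r8,\frac r8]$, $c_\eta=\int\eta(x)\cosh x\,dx$ and $f_\varepsilon=c_\eta^{-1}\,\eta*F$ on $[-L,L]$. As $\eta$ is even, $\eta*\cosh=c_\eta\cosh$. For $|t|\ge L-\frac r2$ the convolution only sees points with $|t|-L+r\ge\frac{3r}8$, which gives (a). Convolution preserves $F''\ge\kappa_0F$. So $f_\varepsilon$ is even and convex, its maximum is $f_\varepsilon(L)=\cosh r$ and its minimum is at $0$; this is (b). Near $0$, $f_\varepsilon(t)=\varepsilon\frac{c_\eta'}{c_\eta}\cosh(\sqrt{\kappa_0}t)$ with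 $c_\eta'=\int\eta(x)\cosh(\sqrt{\kappa_0}x)\,dx\in[1,c_\eta]$, which gives (c). $F$ is monotone in $\varepsilon$, which gives (d). Since $0\le F\le\cosh(r+1)$, bounding the derivatives of $\eta$ gives (e). $\square$

**Construction of $M$.** Let $\mathcal T$ be the $m$-regular tree with root $v_0$ and a proper edge colouring by $\{1,\dots,m\}$. Take a copy $N_v$ of $N$ for each vertex $v$. For each edge $e=vw$ of colour $j$ glue $N_v$ to $N_w$ along $\Sigma_j$ by the identity, and replace the two collars by a neck $\Sigma_j\times[-L,L]$ with metric $dt^2+f_{\varepsilon_e}(t)^2g_j$. By Lemma 6(a) this fits smoothly with the hyperbolic collars via $|t|=L-r+\rho$, $\rho\in[\frac r2,r]$. Here $\varepsilon_e\in(0,\varepsilon_0]$ depends only on the depth $d$ of $e$ (the edge joins depths $d$ and $d+1$), and $\varepsilon_e\to0$ as $d\to\infty$. Call the result $(M,g)$. Let $g_0$ be the metric on the same manifold with all $\varepsilon_e$ equal to $\varepsilon_0$.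

From here on $C$ denotes constants that depend only on $n,N,r$ and the choices made in Lemma 6 and in later lemmas in terms of these; they do not depend on the $\varepsilon_e$, and $C$ may change from line to line.

**Proposition 7.** $(M,g)$ is connected, orientable, complete, of infinite volume, with $K\le-\kappa$ for $\kappa=\min(\kappa_0,\cosh^{-2}r)$; the same holds for $g_0$. Also $h(M,g)=0$ and $\omega$ has no bounded primitive. With $\Lambda_n$ suitable, for every $b$ as in Theorem A the $\varepsilon_e$ can be chosen such that $K_x\ge-b(d(o,x))$ for some $o$.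

*Proof.* Connectedness is clear. Since $\mathcal T$ is bipartite, alternating the orientations of the $N_v$ orients $M$. Crossing a neck costs length $\ge2L$, so a bounded set lies in finitely many compact pieces; by Hopf–Rinow $M$ is complete. There are infinitely many copies of the core of $N$, so the volume is infinite.

*Curvature.* On a neck, planes containing $\partial_t$ have curvature $-f''/f$, planes tangent to $\Sigma_j$ have curvature $-(1+f'^2)/f^2$, and every sectional curvature is a convex combination of these. By Lemma 6(b), $K\le-\min(\kappa_0,\cosh^{-2}r)$, and by (c) and (e), $K\ge-C_1/\varepsilon_e^2$ with $C_1$ uniform. Elsewhere $K=-1$. Now let $o\in N_{v_0}$ be off the necks. A point in a neck of depth $d$ has distance $\ge2Ld$ from $o$, as $d$ necks must be crossed first. Put $\Lambda_n=\max(1,C_1/\varepsilon_0^2)$, for one fixed choice of $N,r$ (and of the functions $f_\varepsilon$) for each $n$, and $\varepsilon_e=(C_1/b(2Ld))^{1/2}$ at depth $d$. This is $\le\varepsilon_0$ and tends to $0$, and in the neck $K_x\ge-b(2Ld)\ge-b(d(o,x))$. Off the necks $K=-1\ge-b$.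

*No bounded primitive.* Let $\Omega_v$ be the compact region around $N_v$ bounded by the walls $\{t=0\}$ of its necks, and $\nu_v=\mathrm{vol}(\Omega_v)$. Then $0<\nu_-\le\nu_v\le\nu_+$ with uniform constants, since the core is fixed and $f\le\cosh r$. With $e_j$ the edge at $v$ of colour $j$,
$$\mathrm{vol}_k(\partial\Omega_v)\le\sum_j\varepsilon_{e_j}^k\,\mathrm{vol}(\Sigma_j,g_j)\to0\qquad(v\to\infty).$$
So $h(M)=0$, and if $\omega=d\alpha$ with $|\alpha|\le c$, Stokes would give $\nu_-\le c\,\mathrm{vol}_k(\partial\Omega_v)\to0$, which is absurd. $\square$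

What remains is to prove $[\hat\omega]=0$ for this $M$. Note that $\mathrm{vol}_k(\partial\Omega_v)\to 0$ is compatible with this: a bounded cochain is tested on simplices, not on hypersurfaces.

## 5. A primitive that is large only along the necks

**Lemma 8.** There is a smooth $k$-form $\alpha$ on $M$ with $d\alpha=\omega$ such that on each neck, with $\pi:\Sigma_j\times[-L,L]\to\Sigma_j$ and $dA_e$ a suitably oriented volume form of $g_j$, we have $\alpha=c_e(t)\,\pi^*dA_e$ with $|c_e|\le C$ for $|t|\le L-\frac r4$; and $|\alpha|_g\le C$ on the complement of the sets $\{|t|\le L-\frac r4\}$.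

*Proof.* **Step 1: choose bounded fluxes.** Push volume away from the root: for a child edge $e$ of $v$ let $F_e=(F+\nu_v)/\#\{\text{children of }v\}$, where $F$ is the flux of the edge from $v$ to its parent ($F=0$ at the root). There are at least $m-1\ge2$ children, so $0\le F_e\le\nu_+$ by induction: $(\nu_++\nu_+)/2=\nu_+$. On the neck of $e$ let $t$ increase away from the root, orient $dA_e$ so that $\omega=f^kdt\wedge\pi^*dA_e$, and put
$$c_e(t)=\frac{F_e}{\mathrm{vol}(\Sigma_j)}+\int_0^tf^k .$$
Then $d(c_e\pi^*dA_e)=\omega$ and $|c_e|\le C$. Let $\alpha=c_e\pi^*dA_e$ for $|t|\le L-\frac r4$. The outward flux of $\alpha$ through $\partial\Omega_v$ is the sum of the $F_e$ over child edges minus the parent flux, which is $\nu_v$.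

**Step 2: check that the boundary values on a core satisfy the one necessary condition.** Let $\hat N=N\setminus\bigcup_j\Sigma_j\times[0,\frac r2)$, with volume form $\omega_N$, and let $\hat N_v\subset M$ be its copy. Let $dA_j$ be oriented as the boundary of $N$, so $\omega_N=-\cosh^k\!\rho\,d\rho\wedge\pi^*dA_j$ on collars. Let $\omega=\epsilon_v\omega_N$ on $\hat N_v$ with $\epsilon_v=\pm1$. On a collar $\frac r2\le\rho\le r$ the form $\epsilon_vc_e\pi^*dA_e$ is a primitive of $\omega_N$ of the form $\varphi(\rho)\pi^*dA_j$, so it is
$$\theta_{y,j}=\Big(y_j-\int_{r/2}^\rho\cosh^k\Big)\pi^*dA_j,\qquad|y_j|\le C .$$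
The outward flux of $\alpha$ through $\partial\hat N_v$, for the orientation of $M$, is $\sum_j\epsilon_v\cdot\epsilon_v\,y_j\,\mathrm{vol}(\Sigma_j)$. By Stokes on the half-necks and Step 1 it equals $\nu_v-\mathrm{vol}(\Omega_v\setminus\hat N_v)$, so
$$\sum_jy_j\,\mathrm{vol}(\Sigma_j)=\mathrm{vol}(\hat N). \tag{5}$$
Thus $y$ lies in a fixed affine hyperplane $\mathcal B\subset\mathbb R^m$ and in a fixed bounded set.

**Step 3: extend over the core with uniform bounds.** Let $\chi(\rho)$ be a cutoff with $\chi=1$ for $\rho\le\frac{8r}{10}$ and $\chi=0$ for $\rho\ge\frac{9r}{10}$, and let $\alpha_y'=\sum_j\chi\,\theta_{y,j}$, which is affine in $y$. Then $\omega_N-d\alpha_y'$ vanishes for $\rho<\frac{8r}{10}$, so it has compact support in the connected oriented open manifold $N^\circ=N\setminus\{\rho\le\frac{3r}4\}$. Its integral is $\mathrm{vol}(\hat N)-\int_{\partial\hat N}\alpha_y'=0$ for $y\in\mathcal B$, by (5). Since $H^n_c(N^\circ)\cong\mathbb R$ by integration, it equals $d\gamma_y$ with $\gamma_y$ compactly supported in $N^\circ$. Choose such $\gamma_y$ for $m$ affinely independent points of $\mathcal B$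 and extend affinely in $y$; then $d\gamma_y=\omega_N-d\alpha'_y$ for all $y\in\mathcal B$. The form $\alpha_y=\alpha_y'+\gamma_y$ is a primitive of $\omega_N$ on $\hat N$, equals $\theta_{y,j}$ for $\rho\le\frac{3r}4$ (that is, $|t|\le L-\frac r4$), and satisfies $|\alpha_y|\le C(1+|y|)\le C$. Put $\alpha=\epsilon_v\alpha_y$ on $\hat N_v$; this fits with the neck forms. $\square$

Now try the cochain of Proposition 4, $\phi(\tau)=\int_{\mathrm{str}(\tau)}\tilde\alpha$. It satisfies $\delta\phi=\hat\omega$. The estimate "mass times $\sup|\alpha|$" breaks down: $F_e\ge\nu_-/m$, so on the wall of $e$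
$$|\alpha|_g=c_e(0)f(0)^{-k}\ge\frac{\nu_-}{m\,\mathrm{vol}(\Sigma_j)}\,\varepsilon_e^{-k}\to\infty .$$
No other choice of $\alpha$ avoids this, by Proposition 7. But look at a straight $k$-simplex inside a component $P$ of the preimage of a wall, where $P$ turns out to be $\mathbb H^k$ rescaled by $f(0)$. The integral of $\tilde\alpha$ over it is $c_e(0)$ times its hyperbolic volume, and this is bounded by Lemma 3 because $k\ge2$. So what $\tilde\alpha$ feels on a neck is the volume of the projection to $\mathbb H^k$, and the mass should be measured with this projected volume added.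

With that in mind, is the projected volume of every straight simplex bounded? If the cone vertex lies in the tube over the neck, then for triangles polar coordinates about its projection will give a bound (Lemma 11). For a simplex that only passes through the tube there is no such centre in $\mathbb H^k$. The bound on $g$-volume only gives a bound on projected volume that is worse by the factor $f(0)^{-k}\ge\varepsilon_e^{-k}$. This is where the direct estimate stops.

The way past it is to give up straight simplices where $\alpha$ is integrated. We construct other fillings $Q_j$ of the same tuples, with bounded $g$-mass plus projected mass, and chains $H_j$ of bounded $g$-mass between $\mathrm{str}$ and $Q_j$. Then $\tilde\alpha$ is integrated over $Q_{n-1}$ and only $\tilde\omega$, which is bounded, over $H_{n-1}$. The next three sections set this up.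

## 6. Convex tubes over the necks and a mass that sees projections

The wall $\{t=0\}$ of a neck is totally geodesic because $f'(0)=0$. Let $P$ be a component of its preimage in $\widetilde M$. It is complete, connected and totally geodesic, so $P=\exp_p(T_pP)$ for every $p\in P$. Hence it is closed, convex and simply connected, and with the metric lifted from $g_j$ it is $\mathbb H^k$. The component $W=W_P$ of the preimage of the open neck around $P$ is $\mathbb H^k\times(-L,L)$ with metric $dt^2+f^2g_{\mathbb H}$. Let $\pi:W\to\mathbb H^k$ be the projection and $i_\tau(x)=(x,\tau)$. The tubes $W$ are disjoint, and since $r'>r$, a path from one to another must cross two collar regions of width $r'-r$. So distinct tubes have distance $\ge2(r'-r)$, and the family is locally finite. For $s<L$ put $W_s=\{|t|\le s\}\subset W$. Deck transformations permute the tubes, preserve $t$ and act isometrically between the factors $\mathbb H^k$.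

**Lemma 9 (tubes).** (a) $|t|=d_P$ on $W$, $W_s=\{d_P\le s\}$ for $s<L$, and $W_s$ is convex. (b) $\pi$ maps every geodesic in $W$ to a constant or to a monotonically reparametrized geodesic of $\mathbb H^k$.

*Proof.* (a) Vertical lines are the geodesics normal to $P$, and the normal exponential map of $P$ is a diffeomorphism onto $\widetilde M$, since $P$ is closed and totally geodesic in a Hadamard manifold. This gives the first two claims. The function $d_P$ is convex because $P$ is convex.

(b) For a geodesic $(x(\tau),t(\tau))$ the warped product equations give $\nabla_{x'}x'=-2\frac{f'}ft'x'$ in $\mathbb H^k$. So $|x'|f^2$ is constant, $x'$ is identically or nowhere zero, and its direction is parallel. $\square$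

**Definition (the norm $\|\cdot\|_*$).** For $\xi\in\Lambda_jT_x\widetilde M$ put $\|\xi\|_*=|\xi|_g+|\pi_*\xi|_{\mathbb H}$ if $x$ lies in a tube $W$, and $\|\xi\|_*=|\xi|_g$ otherwise. Put $\mathbf M_*(T)=\int\|\vec T\|_*\,d\|T\|$.

This is a $\Gamma$-invariant Borel family of norms, $\mathbf M_*\ge\mathbf M$, and $\mathbf M_*$ is subadditive. Example: a piece of the wall $P$ of hyperbolic $k$-volume $v$ has $\mathbf M=f(0)^kv$, which may be tiny, but $\mathbf M_*=(f(0)^k+1)v$.

Let $\Theta=\widetilde M\setminus\bigcup_W\{|t|<L-\frac r2\}$, a closed set.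

**Lemma 10.** (a) For smooth $h$ and a current $S$, $\mathbf M_*(h_\#S)\le\int\|h_*\vec S\|_*\,d\|S\|$. (b) On $\Theta$ we have $g=g_0$ and $\|\cdot\|_*\le2|\cdot|_g$. (c) Everywhere $\|\cdot\|_*\le C|\cdot|_{g_0}$. (d) For every $k$-current $T$,
$$|T(\tilde\alpha)|\le C\,\mathbf M_*(T). \tag{6}$$

*Proof.* (a) The vector measure $h_\#S$ is obtained by pushing $h_*\vec S\,\|S\|$ forward, that is, its density with respect to $h_\#\|S\|$ is the average of $h_*\vec S$ over the fibres of $h$; norms are convex. (b) On $\Theta$ the metric does not depend on the $\varepsilon_e$, by Lemma 6(a), and in tubes $f=\cosh(|t|-L+r)\ge1$ there, so $|\pi_*\xi|_{\mathbb H}\le|\xi|_g$. (c) $g\le g_0$ by Lemma 6(d), and $|\pi_*\xi|_{\mathbb H}\le(\min f_{\varepsilon_0})^{-j}|\xi|_{g_0}$ with $\min f_{\varepsilon_0}\ge\varepsilon_0/C_0$. (d) By Lemma 8, where $|t|\le L-\frac r4$ in a tube we have $|\tilde\alpha(\xi)|=|c_e||dA(\pi_*\xi)|\le C|\pi_*\xi|_{\mathbb H}$, and elsewhere $|\tilde\alpha(\xi)|\le C|\xi|_g$. $\square$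

**Lemma 11 (cones inside a tube).** Let $s\in(L-\frac r2,L)$, $w\in W_s$, and let $a$ be a piecewise smooth curve in $\{|t|=s\}\subset W$. Then $\mathrm{Cone}_w(a)\subset W_s$ and $\mathbf M_*(\mathrm{Cone}_w(a))\le C\,\mathrm{length}_g(a)$. For $p,p'\in W_s$ we have $\mathrm{Cone}_w([p,p'])\subset W_s$ and $\mathbf M_*(\mathrm{Cone}_w([p,p']))\le\pi/\kappa+\pi$.

*Proof.* $W_s$ is convex, and the $g$-areas are bounded by Lemmas 2 and 3. For the projected area, use polar coordinates of $\mathbb H^k$ about $\pi(w)$. By Lemma 9(b) the projection of the geodesic from $w$ to $a(u)$ is, if $\pi a(u)\ne\pi(w)$, a segment with fixed direction $\xi(u)$ and radius $\rho(\lambda,u)$ nondecreasing in $\lambda$ from $0$. If $\pi a(u)=\pi(w)$ it is constant and contributes nothing. The unsigned projected area is therefore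
$$\iint\rho_\lambda\sinh\rho\,|\xi'(u)|\,d\lambda\,du=\int(\cosh\rho(1,u)-1)|\xi'(u)|\,du\le\int\sinh\rho(1,u)\,|\xi'(u)|\,du .$$
The right side is $\le\mathrm{length}_{\mathbb H}(\pi a)\le\mathrm{length}_g(a)$, as $f(s)\ge1$. For $a=[p,p']$ the projection $\pi a$ is constant or a monotonically parametrized hyperbolic segment. Then the middle integral is $0$ or the area of a hyperbolic triangle, hence $\le\pi$. $\square$

## 7. Filling geodesic triangles with bounded projected area

A triangle may have infinitely long sides in the limit, so a bound in terms of the length of the boundary is useless here; we need an absolute constant. We cut the straight triangle along the tubes and refill each piece inside its tube. Lemma 11 bounds the cost by the lengths of the cuts, except for one kind of piece with a constant cost; topology shows that this kind occurs at most once.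

**Lemma 12.** For all $x_0,x_1,x_2\in\widetilde M$ there is a $2$-current $Q$ with $\partial Q=[x_1,x_2]-[x_0,x_2]+[x_0,x_1]$ and $\mathbf M_*(Q)\le C$.

*Proof.* If the points lie on one geodesic, the right side is $0$; take $Q=0$. Otherwise let $T:\Delta\to\widetilde M$ be the straight triangle, where $\Delta$ is a closed disk with three sides and polar coordinates $(\varrho,u)$ as in Lemma 3, oriented so that $\partial T_\#[\Delta]$ is the given cycle. $T$ is an immersion off the cone vertex, is smooth in $(\varrho,u)$ up to $\varrho=0$, and has area $\le\pi/\kappa$.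

**Step 1: choose where to cut.** For each of the finitely many tubes $W$ meeting $T(\Delta)$ choose $s=s_W\in(L-\frac r2,L)$ such that

* $s$ is not the value of $|t|\circ T$ at a vertex of $\Delta$;
* $s$ is a regular value of $|t|\circ T$ off the vertices, and of its restrictions to the open sides;
* the $T$-length $\ell_W$ of $\{|t|\circ T=s\}\cap T^{-1}W$ is $\le\frac4r\,\mathrm{Area}\big(T^{-1}(W\cap\{L-\frac r2<|t|<L\})\big)$.

By the coarea formula and $|\nabla|t||\le1$, the integral of the level lengths over $s\in(L-\frac r2,L)$ is at most this area, so the third condition holds for a set of $s$ of measure $\ge\frac r4$. (If the area is $0$, the preimage is relatively open in $\Delta$ of area $0$, hence empty, and all lengths are $0$.) By Sard the other conditions hold for almost every $s$. The tubes are disjoint, so $\sum_W\ell_W\le\frac4r\cdot\frac\pi\kappa\le C$.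

**Step 2: describe the pieces inside the tubes.** Put $D_W=T^{-1}(W_{s_W})$. The level set $\{|t|\circ T=s\}$ is a compact 1-manifold that avoids the vertices and is transverse to the sides, so $D_W$ is a compact surface with piecewise smooth boundary. Since $W_s$ is convex, each side of $\Delta$ meets $D_W$ in a segment. It is empty or nondegenerate. Indeed, suppose it were a single point. If the point is in the open side, it is a minimum of $d_P$ on the side with value $s$, contradicting regularity. If it is a vertex, then $d_P<s$ there and hence nearby.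

Let $D$ be a component of $D_W$. A boundary circle of $D$, traversed in the boundary orientation, is either a closed level curve, or it consists cyclically of $q\in\{1,2,3\}$ side segments, mapped to geodesic segments $\hat e_i=[p_i,p_i']$, and level arcs mapped to curves $a_i$ from $p_i'$ to $p_{i+1}$ (indices mod $q$). An arc may be constant; this happens when two of the side segments meet at a vertex of $\Delta$ lying in $D$. We have $q\le3$ because each side meets $D_W$ in at most one segment.

**Step 3: fill the boundary circles inside the tube.** If there is no side, cone the level curve from any point of $W_s$. If there are $q$ sides, take $\sum_{i=1}^q\mathrm{Cone}_{p_i}(a_i)$. By Lemma 2 its boundary is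
$$\sum_{i=1}^q\big(a_i+[p_{i+1},p_i]+\hat e_i\big).$$
For $q=1$ the term $[p_{i+1},p_i]$ is $0$, and for $q=2$ the two terms cancel, so the boundary is the image of the circle. For $q=3$ add $\mathrm{Cone}_{p_1}([p_2,p_3])$, whose boundary $[p_2,p_3]+[p_3,p_1]+[p_1,p_2]$ cancels the extra terms. By Lemma 11 the $\mathbf M_*$-mass of the filling is at most $C$ times the length of the level curves in the circle, plus $\pi/\kappa+\pi$ if $q=3$.

**Step 4: show that at most one circle with $q=3$ occurs, over all tubes.** A given $D_W$ has at most one, since each side meets $D_W$ in at most one segment. Suppose components $D\subset D_W$ and $D'\subset D_{W'}$ with $W\ne W'$ both have such a circle. They are disjoint and path connected and contain points $z_i\in D$, $z_i'\in D'$ in the open side $i$, for $i=1,2,3$. Disjoint paths in a closed disk cannot join interlacing pairs of boundary points. If two of the $z_i'$ lay in different components of $\partial\Delta\setminus\{z_1,z_2,z_3\}$, removing them from $\partial\Delta$ would separate some pair of the $z_i$, and the two pairs would interlace. So all $z_i'$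 lie in one component. But such a component contains one vertex of $\Delta$ and meets only two of the open sides, while the $z'_i$ lie in all three: a contradiction.

**Step 5: assemble.** Let
$$Q=T_\#[\Delta]-\sum_DT_\#[D]+\sum_D(\text{fillings of the boundary circles of }D).$$
Then $\partial Q=\partial T_\#[\Delta]$. The part of $T$ outside $\bigcup_WW_{s_W}$ lies in $\Theta$, where $\|\cdot\|_*\le2|\cdot|_g$. Hence $\mathbf M_*(Q)\le\frac{2\pi}\kappa+C\sum_W\ell_W+\frac\pi\kappa+\pi\le C$. $\square$

## 8. Filling cycles of dimension between $2$ and $n-2$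

In higher dimensions the boundary does have bounded $\mathbf M_*$-mass, and a linear filling inequality suffices. The scheme is the same: cut along the tubes, and fill what is inside a tube by pressing it to the wall. What is outside the tubes lies in $\Theta$, where $g$ and $g_0$ agree, and there we may use cones for $g_0$, whose necks are uniformly thick. The slices must have dimension $\ge1$, as cones over points have unbounded length; that is why $1$-cycles needed a separate argument.

**Lemma 13.** Let $2\le i\le n-2$ and let $Z$ be an $i$-current in $\widetilde M$ with $\partial Z=0$. There is $Y$ with $\partial Y=Z$ and $\mathbf M_*(Y)\le C\,\mathbf M_*(Z)$.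

*Proof.* **Step 1: slice at a good height.** Let $W$ be one of the finitely many tubes meeting $\operatorname{spt}Z$, $u=d_P$, and $m(s)=\|Z\|(\{u<s\})$ for $L-\frac r2<s<L$. Since $m$ is nondecreasing, we can choose $s=s_W$ at which $m$ is differentiable, $\|Z\|(\{u=s\})=0$, and $m'(s)\le\frac4r\|Z\|(W\cap\{|t|\ge L-\frac r2\})$. For small $\delta>0$ let $\psi_\delta$ be smooth and nonincreasing with $\psi_\delta=1$ on $(-\infty,s-\delta]$, $\psi_\delta=0$ on $[s,\infty)$ and $|\psi_\delta'|\le(1+\delta)/\delta$. Then $\psi_\delta\to1_{(-\infty,s)}$, and $\psi_\delta(u)$ is smooth because $u$ is smooth off $P$. For a smooth $(i-1)$-form $\varphi$, $Z(d(\psi_\delta(u)\varphi))=0$ gives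
$$(Z\llcorner\{u<s\})(d\varphi)=-\lim_{\delta\to0}Z(\psi_\delta'(u)\,du\wedge\varphi).$$
As $|du\wedge\varphi|\le|\varphi|$, the absolute value of $Z(\psi_\delta'(u)\,du\wedge\varphi)$ is at most $\frac{1+\delta}\delta(m(s)-m(s-\delta))\sup|\varphi|$, so the limit is at most $m'(s)\sup|\varphi|$, and it is $0$ if $\varphi=0$ near $\{u=s\}$. So $S_W:=\partial(Z\llcorner\{u<s\})$ is an $(i-1)$-cycle supported in $\{|t|=s\}$, and
$$\mathbf M(S_W)\le\tfrac4r\,\|Z\|(W\cap\{|t|\ge L-\tfrac r2\}).$$

**Step 2: fill the slices within $\{|t|=s\}$.** Write $S_W=S^++S^-$ with cycles $S^\pm$ supported in $\{t=\pm s\}$. Then $S^\pm=(i_{\pm s})_\#\pi_\#S^\pm$: the vertical homotopy $(x,t)\mapsto(x,(1-\lambda)t\pm\lambda s)$ has zero velocity on $\operatorname{spt}S^\pm$, so its homotopy current is $0$. As $f(s)\ge1$, $\pi_\#S^\pm$ has hyperbolic mass $\le\mathbf M(S^\pm)$. It is a cycle of dimension $i-1\ge1$ in $\mathbb H^k$, so by Lemma 2 with curvature $-1$ it bounds a cone of no larger mass. Push this cone forward by $i_{\pm s}$. Since $f\le\cosh r$, we get $B_W$ in $\{|t|=s\}$ with $\partial B_W=S_W$ and $\mathbf M_*(B_W)\le C\,\mathbf M(S_W)$.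

**Step 3: decompose $Z$.** Put
$$Z_W=Z\llcorner\{d_P<s_W\}-B_W,\qquad Z_0=Z-\sum_WZ_W .$$
All are cycles. By Steps 1 and 2, and since the tubes are disjoint, $\sum_W\mathbf M_*(Z_W)+\mathbf M_*(Z_0)\le C\,\mathbf M_*(Z)$. Moreover $\operatorname{spt}Z_W\subset W_{s_W}$ and $\operatorname{spt}Z_0\subset\Theta$.

**Step 4: fill $Z_0$.** On $\Theta$ we have $g=g_0$, so $Z_0$ has the same mass for both metrics. Cone it in the Hadamard manifold $(\widetilde M,g_0)$, whose curvature is $\le-\kappa$. The cone has $g_0$-mass $\le\kappa^{-1/2}\mathbf M(Z_0)$, hence $\mathbf M_*$-mass $\le C\,\mathbf M_*(Z_0)$ by Lemma 10(c).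

**Step 5: fill $Z_W$ inside $W$.** Press it to the wall: let $V=v_\#([0,1]\times Z_W)$ with $v(\lambda,(x,t))=(x,(1-\lambda)t)$, so $\partial V=(i_0\pi)_\#Z_W-Z_W$. The vector $\partial_\lambda\wedge\xi$ is mapped to $-t\,\partial_t\wedge(\text{horizontal lift of }\pi_*\xi\text{ to height }(1-\lambda)t)$. Its $\pi$-projection is $0$, and its $g$-norm is at most $L\cosh^i(r)\,|\pi_*\xi|_{\mathbb H}$. So $\mathbf M_*(V)\le C\,\mathbf M_*(Z_W)$. This is where the projected mass in $\mathbf M_*$ is needed: if $\xi$ lives near the wall, $|\xi|_g$ alone would not control $|\pi_*\xi|_{\mathbb H}$. Next, $\pi_\#Z_W$ is an $i$-cycle in $\mathbb H^k$ of hyperbolic mass $\le\mathbf M_*(Z_W)$. Fill it by a cone in $\mathbb H^k$ of no larger mass, and push forward by $i_0$ to get $G$. Since $f(0)\le1$, $\mathbf M_*(G)\le2\,\mathbf M_*(Z_W)$. Then $\partial(G-V)=Z_W$ and $\mathbf M_*(G-V)\le C\,\mathbf M_*(Z_W)$.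

Now add the fillings of $Z_0$ and of all $Z_W$. $\square$

## 9. The bounded cochain on the tree of pieces

We finish the proof of Theorem A by proving $[\hat\omega]=0$ for the manifold of Section 4. Since $\Gamma$ acts freely on tuples of points of $\widetilde M$ and preserves $g$, $\mathbf M_*$, $\tilde\alpha$ and $\tilde\omega$, we can make choices for one tuple in each orbit and extend them equivariantly, and then linearly to chains of tuples. All relations below are equivariant.

**Step 1: replace straight simplices by efficient chains $Q_j$, $0\le j\le n-1$.** Let $Q_0=\mathrm{str}$ and $Q_1=\mathrm{str}$ (points and geodesic segments), and let $Q_2$ come from Lemma 12. For $3\le j\le n-1$ let $Q_j(\tau)$ be a filling of the $(j-1)$-cycle $Q_{j-1}(\partial\tau)$ from Lemma 13; here $2\le j-1\le n-2$. By induction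
$$\partial Q_j=Q_{j-1}\partial,\qquad\mathbf M_*(Q_j(\tau))\le C\quad(2\le j\le n-1).$$
For $n=3$ only $Q_0,Q_1,Q_2$ occur.

**Step 2: connect $\mathrm{str}$ to $Q$ by chains $H_j$ of bounded $g$-mass.** Let $H_0=H_1=0$. For $2\le j\le n-1$ consider $\mathrm{str}(\tau)-Q_j(\tau)-H_{j-1}(\partial\tau)$. Its boundary is
$$\mathrm{str}(\partial\tau)-Q_{j-1}(\partial\tau)-\partial H_{j-1}(\partial\tau)=H_{j-2}(\partial\partial\tau)=0$$
(for $j=2$ because $\mathrm{str}$ and $Q_1$ agree on pairs and $H_1=0$). Its $g$-mass is $\le C$ by Lemma 3, Step 1 and induction. Let $H_j(\tau)$ be its $g$-cone from a point. By Lemma 2,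
$$\partial H_j=\mathrm{str}-Q_j-H_{j-1}\partial,\qquad\mathbf M(H_j(\tau))\le C . \tag{7}$$

**Step 3: define $\phi$ and check that it is bounded.** For a singular $(n-1)$-simplex of $M$ with lifted vertex tuple $\tau$ put
$$\phi(\tau)=Q_{n-1}(\tau)(\tilde\alpha)+H_{n-1}(\tau)(\tilde\omega).$$
By equivariance this does not depend on the lift. The first term is bounded by (6) and Step 1, the second by $\mathbf M(H_{n-1}(\tau))\le C$.

**Step 4: check $\delta\phi=\hat\omega$.** Let $\sigma$ be the lifted vertex tuple of a singular $n$-simplex. Apply (7) with $j=n-1$ to $\partial\sigma$; since $\partial\partial\sigma=0$, $\mathrm{str}(\partial\sigma)=Q_{n-1}(\partial\sigma)+\partial H_{n-1}(\partial\sigma)$. Using Lemma 1 and $d\tilde\alpha=\tilde\omega$,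
$$\hat\omega(\sigma)=\mathrm{str}(\sigma)(d\tilde\alpha)=\mathrm{str}(\partial\sigma)(\tilde\alpha)=Q_{n-1}(\partial\sigma)(\tilde\alpha)+H_{n-1}(\partial\sigma)(\tilde\omega)=\delta\phi(\sigma).$$
So $\hat\omega=\delta\phi$ with $\phi$ bounded, that is, $[\hat\omega]=0$. Together with Proposition 7 this proves Theorem A in every dimension $n\ge3$. $\blacksquare$

It is instructive to compare $\phi$ with the first candidate $\int_{\mathrm{str}(\tau)}\tilde\alpha$ of Section 5. By (7), $H_{n-1}(\tau)(\tilde\omega)=\partial H_{n-1}(\tau)(\tilde\alpha)$, so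
$$\phi(\tau)=\mathrm{str}(\tau)(\tilde\alpha)-H_{n-2}(\partial\tau)(\tilde\alpha).$$
For $n=3$ we have $H_1=0$, and the two cochains coincide: the naive cochain is bounded there, and only its estimate by mass times supremum was at fault. For $n\ge4$ the proof corrects it by the coboundary of the cochain $\tau'\mapsto H_{n-2}(\tau')(\tilde\alpha)$, about whose size nothing is claimed or needed.
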